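\title{Cones of conformal block divisors on $\overline{M}_{0,n}$ need not be finitely generated}

\begin{abstract}
For a simple Lie algebra $\mathfrak g$ and $n\ge4$, let $C(\mathfrak g,n)$ be the closed cone in $N^1(\overline M_{0,n})$ generated by the first Chern classes of all bundles of conformal blocks for $\mathfrak g$, at all levels. We show that $C(\mathfrak{sl}_2,n)$ has uncountably many extremal rays for every $n\ge 11$, so it is not finitely generated. The proof finds a face of $C(\mathfrak{sl}_2,11)$ and a linear map from it to $\mathbb R^3$ whose image is bounded by the cone over a strictly convex curve. We also show that finite generation descends from $n$ to smaller $n$, and that $C(\mathfrak g,4)$ and $C(\mathfrak g,5)$ are finitely generated for every $\mathfrak g$.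
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\overline M_{0,n}$ be the moduli space of stable $n$-pointed curves of genus $0$ over $\mathbb C$, and let $N^1(\overline M_{0,n})$ be the real vector space of divisor classes modulo numerical equivalence. Let $\mathfrak g$ be a simple Lie algebra with highest root $\theta$, and normalize the invariant form by $(\theta,\theta)=2$. For an integer $\ell\ge0$, the \emph{level}, a dominant integral weight $\lambda$ is \emph{of level $\ell$} if $(\lambda,\theta)\le\ell$. To an $n$-tuple $\vec\lambda=(\lambda_1,\dots,\lambda_n)$ of such weights the theory of Tsuchiya--Kanie and Tsuchiya--Ueno--Yamada attaches a vector bundle $\mathbb V_{\vec\lambda}=\mathbb V_{\mathfrak g,\ell,\vec\lambda}$ on $\overline M_{0,n}$, the bundle of conformal blocks; its rank is given by the Verlinde formula. For $n\ge4$ let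
\[
C(\mathfrak g,n)\subset N^1(\overline M_{0,n})
\]
be the closure of the convex cone generated by the classes $c_1(\mathbb V_{\mathfrak g,\ell,\vec\lambda})$, where $\ell$ runs over all levels and $\vec\lambda$ over all $n$-tuples of weights of level $\ell$. The following question is posed in \cite{Fak}.

\medskip
\noindent\textbf{Question.} \emph{Is $C(\mathfrak g,n)$ finitely generated for every simple $\mathfrak g$ and every $n\ge4$? If so, is there an algorithm that takes $(\mathfrak g,n)$ as input and outputs a finite set of generators of $C(\mathfrak g,n)$?}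
\medskip

There are reasons to expect a positive answer. Each level contributes finitely many bundles, so the classes of level at most $\ell$ generate a polyhedral cone, and $C(\mathfrak g,n)$ is the closure of an increasing union of such cones. From outside, the classes $c_1(\mathbb V_{\vec\lambda})$ are nef, so $C(\mathfrak g,n)$ lies in the polyhedral cone of classes that are nonnegative on the finitely many F-curves (Section~\ref{sec:prelim}). For $n=5$ the inner cones fill the outer one by level $5$, whatever $\mathfrak g$ is (Section~\ref{sec:five}). Nevertheless the answer is negative.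

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] For every $n\ge11$, the cone $C(\mathfrak{sl}_2,n)$ has uncountably many extremal rays; hence it is not finitely generated.
\item[(2)] For every simple $\mathfrak g$: if $C(\mathfrak g,n)$ is finitely generated, then so is $C(\mathfrak g,n')$ for $4\le n'\le n$.
\item[(3)] For every simple $\mathfrak g$, the cones $C(\mathfrak g,4)$ and $C(\mathfrak g,5)$ are finitely generated, and $C(\mathfrak g,5)$ is an explicit cone with $10$ generators, independent of $\mathfrak g$.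
\end{enumerate}
\end{theorem}

Part (1) answers the first part of the Question negatively. The second part is asked only if the first answer is affirmative, so it does not arise; and no algorithm of the requested kind exists, because for the input $(\mathfrak{sl}_2,11)$ there is no finite generating set to output. The cases $\mathfrak g=\mathfrak{sl}_2$, $6\le n\le10$, and $\mathfrak g\ne\mathfrak{sl}_2$, $n\ge6$, are not treated here.

\subsection*{Where the curvature comes from}
For $\mathfrak{sl}_2$ the rank of $\mathbb V_{\vec\lambda}$ is the number of lattice points of a polytope, and the degree of $\mathbb V_{\vec\lambda}$ on an F-curve, divided by the rank, is the \emph{average} of a piecewise linear function over these points (Section~\ref{sec:sl2}). When the weights and the level grow in proportion, the average tends to a quotient of two integrals, which need not be piecewise linear in the weights. The instance that we use is the mean of $s$ on the interval $[1-\tau,1]$ with density proportional to $s$; this mean $M(\tau)$ is a strictly convex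 function of $\tau$. In Section~\ref{sec:family} we construct classes $D_\tau\in C(\mathfrak{sl}_2,11)$, $0<\tau<1$, which a linear map sends to the points $(1,\tau,M(\tau))$.

A curve inside a cone says nothing about its boundary: a polyhedral cone contains many curves. The main work is to show that each tangent line to the graph of $M$ gives a functional $\Psi_\tau$ that is nonnegative on a face $C_0$ containing all $D_\tau$. Since $C_0$ is a face of a \emph{closure}, its elements are limits of sums of generators that need not lie in $C_0$. So we need an inequality, linear in the class, that holds for every bundle. This is Proposition~\ref{prop:key}. Section~\ref{sec:conclusion} deduces Theorem~\ref{thm:main}(1) from it, and Sections~\ref{sec:fivept} and~\ref{sec:proofkey} prove it.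

\section{Cones, F-curves and conformal blocks}\label{sec:prelim}

Throughout, $(a)_+=\max(a,0)$ and $[n]=\{1,\dots,n\}$.

\subsection{Cones}
Let $C$ be a closed convex cone in a finite-dimensional real vector space. It is \emph{pointed} if $C\cap(-C)=0$. A \emph{face} is a convex subcone $C'\subset C$ such that $D_1,D_2\in C$ and $D_1+D_2\in C'$ imply $D_1,D_2\in C'$. An \emph{extremal ray} is a face of the form $\mathbb R_{\ge0}E$ with $E\ne0$. A face of a face is a face, and if a functional $\phi$ is nonnegative on $C$, then $C\cap\{\phi=0\}$ is a closed face. If $C$ is generated by $v_1,\dots,v_N$ and $E=\sum a_iv_i\neq 0$ with $a_i\ge 0$ spans an extremal ray, then every term lies on that ray, so the ray is spanned by some $v_i$: a finitely generated cone has finitely many extremal rays.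

\begin{lemma}\label{lem:cone}
Let $C$ be closed and pointed, let $C'$ be a closed face of $C$, and let $p$ be a linear map that does not vanish identically on $C'$. Then $C'$ contains an extremal ray of $C$ on which $p$ does not vanish identically.
\end{lemma}

\begin{proof}
A closed pointed cone is the cone over a compact convex set, and such a set is the convex hull of its extreme points. So every element of $C'$ is a finite sum of vectors on extremal rays of $C'$, and $p$ is nonzero on one of these rays. An extremal ray of $C'$ is a face of a face of $C$.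
\end{proof}

\subsection{F-curves}
Let $[n]=P_1\sqcup P_2\sqcup P_3\sqcup P_4$ with nonempty parts. Attach to the $i$-th point of a varying $4$-pointed curve a fixed stable curve carrying the points of $P_i$ (nothing is attached if $|P_i|=1$). The image of $\overline M_{0,4}\cong\mathbb P^1$ in $\overline M_{0,n}$ is the \emph{F-curve} $F(P_1|P_2|P_3|P_4)$. Its numerical class does not depend on the fixed curves, which vary in connected families. We use the same symbol for the functional $D\mapsto D\cdot F$ on $N^1(\overline M_{0,n})$. On $\overline M_{0,5}$ the F-curves are the ten boundary curves $\Delta_{ab}$, along which the points $a$ and $b$ lie on a separate component. We use two results of Keel.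
\begin{itemize}
\item[(K1)] The F-curves span the space $N_1(\overline M_{0,n})$ dual to $N^1(\overline M_{0,n})$.
\item[(K2)] On $\overline M_{0,5}$, $\Delta_{ab}+\Delta_{cd}\equiv\Delta_{ac}+\Delta_{bd}$ for distinct $a,b,c,d$.
\end{itemize}
A partition of $[n]$ into five nonempty parts gives in the same way a map $\overline M_{0,5}\to\overline M_{0,n}$. It sends $\Delta_{ab}$ to the F-curve $\varphi_{ab}$ obtained by merging the parts $a$ and $b$. Pushing (K2) forward gives the \emph{four-term relation}: for distinct parts $a,b,c,d$,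
\begin{equation}\label{eq:four}
\varphi_{ab}+\varphi_{cd}=\varphi_{ac}+\varphi_{bd}.
\end{equation}

\subsection{Conformal blocks}
Let $V_\lambda$ be the irreducible representation of highest weight $\lambda$, let $\lambda^*$ be the highest weight of its dual, and let $A=A_{\vec\lambda}$ be the space of $\mathfrak g$-coinvariants of $V_{\lambda_1}\otimes\dots\otimes V_{\lambda_n}$, so that $A^*=\operatorname{Hom}_{\mathfrak g}(\bigotimes V_{\lambda_i},\mathbb C)$. All sums over weights below run over the weights of level $\ell$. Facts (B1) and (B2) are due to Tsuchiya--Ueno--Yamada; (B3), (B5) and (B6) are from \cite{Fak}; for (B4) we refer to \cite{Bea} and to Feigin--Schechtman--Varchenko.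
\begin{itemize}
\item[(B1)] \emph{Factorization.} If $[n]=I\sqcup J$ with $|I|,|J|\ge2$, the pullback of $\mathbb V_{\vec\lambda}$ under the gluing map $\overline M_{0,|I|+1}\times\overline M_{0,|J|+1}\to\overline M_{0,n}$ is $\bigoplus_\mu\mathbb V_{\lambda_I,\mu}\boxtimes\mathbb V_{\lambda_J,\mu^*}$.
\item[(B2)] \emph{Propagation of vacua.} $\mathbb V_{\vec\lambda,0}=\pi^*\mathbb V_{\vec\lambda}$, where $\pi$ forgets the last point.
\item[(B3)] $\mathbb V_{\vec\lambda}$ is a quotient of the trivial bundle $A\otimes\mathcal O$. Hence $\det\mathbb V_{\vec\lambda}$ is globally generated and $c_1(\mathbb V_{\vec\lambda})$ is nef.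
\item[(B4)] Let $e_\theta$ be a root vector for $\theta$ and let $e_\theta^{(i)}$ be its action on the $i$-th tensor factor. For distinct $z_1,\dots,z_n\in\mathbb C$ put $T_z=\sum z_ie_\theta^{(i)}$. The fiber of $\mathbb V_{\vec\lambda}^*\subset A^*\otimes\mathcal O$ at $(\mathbb P^1;z_1,\dots,z_n)$ is $\{f\in A^*: f\circ T_z^{\ell+1}=0\}$.
\item[(B5)] $\deg\mathbb V_{\vec\lambda}|_{F(P_1|P_2|P_3|P_4)}=\sum_{\mu_1,\dots,\mu_4}\deg\mathbb V_{\mu_1\mu_2\mu_3\mu_4}\prod_{i=1}^4\operatorname{rk}\mathbb V_{\lambda_{P_i},\mu_i^*}$, where for $P_i=\{p\}$ the factor is $1$ if $\mu_i=\lambda_p$ and $0$ otherwise.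
\item[(B6)] Let $\mathfrak c(\lambda)=(\lambda,\lambda+2\rho)$, with $\rho$ the half-sum of the positive roots, and let $h^\vee$ be the dual Coxeter number. For $n=4$,
\[
\deg\mathbb V=\frac1{2(\ell+h^\vee)}\Big[\operatorname{rk}\mathbb V\sum_i\mathfrak c(\lambda_i)-\sum_{(ij|km)}\sum_\mu\mathfrak c(\mu)\operatorname{rk}\mathbb V_{\lambda_i\lambda_j\mu}\operatorname{rk}\mathbb V_{\lambda_k\lambda_m\mu^*}\Big],
\]
where $(ij|km)$ runs over the three \emph{channels} $(12|34)$, $(13|24)$, $(14|23)$.
\end{itemize}
By (B4), $c_1(\mathbb V_{\vec\lambda})$ measures how the level condition moves a subspace of the fixed space $A^*$. For fixed $\vec\lambda$ and large $\ell$ we have $T_z^{\ell+1}=0$, so the bundle is trivial. Infinitely many distinct classes can only come from weights that grow with the level.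

By (B3) every F-curve is a nonnegative functional on $C(\mathfrak g,n)$. The cone is pointed: if $D$ and $-D$ lie in it, all F-degrees of $D$ vanish, and $D=0$ by (K1).

\subsection{Changing the number of points}
Let $4\le n'<n$. Let $\iota:\overline M_{0,n'}\to\overline M_{0,n}$ attach at the last point a fixed stable curve carrying the points $n',\dots,n$, and let $\pi:\overline M_{0,n}\to\overline M_{0,n'}$ forget the points $n'+1,\dots,n$. Stabilization contracts the attached curve to the point $n'$, so $\pi\circ\iota=\mathrm{id}$.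

\begin{proposition}\label{prop:restrict}
We have $\iota^*C(\mathfrak g,n)=C(\mathfrak g,n')$. Every extremal ray of $C(\mathfrak g,n')$ is the image under $\iota^*$ of an extremal ray of $C(\mathfrak g,n)$.
\end{proposition}

\begin{proof}
Write $C=C(\mathfrak g,n)$ and $C'=C(\mathfrak g,n')$. By (B1), $\iota^*c_1(\mathbb V_{\vec\lambda})$ is a combination of the classes $c_1(\mathbb V_{\lambda_1,\dots,\lambda_{n'-1},\mu})$ whose coefficients are ranks. By (B2), $\pi^*c_1(\mathbb V_{\vec\lambda})=c_1(\mathbb V_{\vec\lambda,0,\dots,0})$. Linear maps are continuous, so $\iota^*C\subset C'$ and $\pi^*C'\subset C$. As $\iota^*\pi^*=\mathrm{id}$, we get $\iota^*C=C'$.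

Let $\mathfrak r$ be an extremal ray of $C'$. Then $C\cap(\iota^*)^{-1}(\mathfrak r)$ is a closed face of $C$: if $D_1,D_2\in C$ and $\iota^*D_1+\iota^*D_2\in\mathfrak r$, then both $\iota^*D_i\in C'$ lie on $\mathfrak r$. The map $\iota^*$ is not zero on this face, since $\iota^*C=C'$. By Lemma~\ref{lem:cone} the face contains an extremal ray of $C$ with nonzero image, and this image is $\mathfrak r$.
\end{proof}

The first assertion proves Theorem~\ref{thm:main}(2), since a linear image of a finitely generated cone is finitely generated. The second reduces Theorem~\ref{thm:main}(1) to the case $n=11$.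

\section{Four and five points}\label{sec:five}

The space $N^1(\overline M_{0,4})$ is a line and all degrees are nonnegative, so $C(\mathfrak g,4)$ is zero or a ray, and is finitely generated.

Let $n=5$, and let $\varphi_{jk}$ be the degree of a class on $\Delta_{jk}$. The solutions $(\varphi_{jk})$ of \eqref{eq:four} are exactly the arrays $\varphi_{jk}=a_j+a_k$ with $a\in\mathbb R^5$. Indeed, such arrays are solutions. Given any solution, there is a unique $a$ with $\varphi_{jk}=a_j+a_k$ for $jk\in\{12,13,23,14,15\}$. The difference $\psi_{jk}=\varphi_{jk}-a_j-a_k$ is a solution vanishing on these five pairs; for $m=4,5$ the relations $\psi_{2m}+\psi_{13}=\psi_{1m}+\psi_{23}=\psi_{3m}+\psi_{12}$ give $\psi_{2m}=\psi_{3m}=0$, and $\psi_{45}+\psi_{12}=\psi_{14}+\psi_{25}$ gives $\psi_{45}=0$. By (K1) a class is determined by its degrees, and $\dim N^1(\overline M_{0,5})=5$, so classes correspond bijectively to vectors $a\in\mathbb R^5$.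

Let $E_i$ be the class whose vector $a$ is the $i$-th unit vector. It has degree $1$ on $\Delta_{ik}$ and degree $0$ on $\Delta_{jk}$ for $j,k\ne i$, so it is the pullback of the point class under the map forgetting $i$. Let $H_i$ be the class with $a_i=-\frac12$ and $a_j=\frac12$ for $j\ne i$. The following proposition completes the proof of Theorem~\ref{thm:main}(3).

\begin{proposition}\label{prop:five}
For every simple $\mathfrak g$,
\[
C(\mathfrak g,5)=\{\varphi_{jk}\ge0\text{ for all }j,k\}=\operatorname{cone}(E_1,\dots,E_5,H_1,\dots,H_5).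
\]
\end{proposition}

\begin{proof}
The cone $\{\varphi_{jk}\ge0\}$ contains $C(\mathfrak g,5)$ and all $E_i,H_i$. If $a_j+a_k\ge0$ for all $j\neq k$, at most one $a_j$ is negative. If none is, the class is $\sum a_jE_j$. If $a_5<0$, say, the class is $-2a_5H_5+\sum_{j\le4}(a_j+a_5)E_j$. It remains to find positive multiples of $E_i$ and $H_i$ in $C(\mathfrak g,5)$. The bundles below use only the weights $0,\theta,2\theta$, which exist for every $\mathfrak g$.

\emph{A test for $c_1\ne0$.} If $c_1(\mathbb V)=0$, the map to a Grassmannian defined by $A\otimes\mathcal O\to\mathbb V$ pulls the ample Pl\"ucker class back to zero, so it contracts every curve and is constant; then $\mathbb V_z^*\subset A^*$ does not depend on $z$. Suppose that there are functions $P_f(z)$, linear in $f\in A^*$, with $\mathbb V^*_z=\{f:P_f(z)=0\}$, and that $f,f'\in A^*$ have $P_f,P_{f'}$ nowhere zero with nonconstant ratio. Then $P_{f'}(z)f-P_f(z)f'\in\mathbb V_z^*$ for all $z$. Two such vectors with different ratios span the plane spanned by $f$ and $f'$, so a constant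 $\mathbb V^*$ would contain $f$, although $P_f(z)\ne0$. Hence $c_1(\mathbb V)\ne0$.

Choose an $\mathfrak{sl}_2$-triple $e=e_\theta$, $h_\theta$, $e_-=e_{-\theta}$, and let ``weight'' mean eigenvalue of $h_\theta$. An invariant functional vanishes on vectors of nonzero weight, and $T_z$ raises the weight by $2$. The weights of $V_\mu$ lie in $[-(\mu,\theta),(\mu,\theta)]$, and the weight $-2$ space of $\mathfrak g=V_\theta$ is $\mathbb Ce_-$. From $\exp(a\operatorname{ad}e)e_-=e_-+ah_\theta-a^2e$ and invariance of the form,
\begin{equation}\label{eq:pair}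
\big(\exp(a\operatorname{ad}e)e_-,\exp(b\operatorname{ad}e)e_-\big)=\big(\exp((a-b)\operatorname{ad}e)e_-,e_-\big)=-(a-b)^2(e,e_-).
\end{equation}
Write $z_{ij}=z_i-z_j$ and $\gamma=(e,e_-)\ne0$.

\emph{The classes $E_i$.} Take $n=4$, $\vec\lambda=(\theta,\theta,\theta,\theta)$, $\ell=3$. The functional $f\circ T_z^4$ can be nonzero only in weight $-8$, and that weight space is spanned by $e_-^{\otimes4}$. By (B4), $f\in\mathbb V_z^*$ if and only if $P_f(z):=f(T_z^4e_-^{\otimes4})$ vanishes. Only the term of weight $0$ in $\exp(T_z)e_-^{\otimes4}$ contributes to $f$, so $P_f(z)=4!\,f(\exp(T_z)e_-^{\otimes4})$, and $\exp(T_z)$ acts on the $i$-th factor by $\exp(z_i\operatorname{ad}e)$. For $f=(x_1,x_2)(x_3,x_4)$ and $f'=(x_1,x_3)(x_2,x_4)$, formula \eqref{eq:pair} gives $P_f=4!\,\gamma^2z_{12}^2z_{34}^2$ and $P_{f'}=4!\,\gamma^2z_{13}^2z_{24}^2$. The ratio is the square of a cross-ratio, so the test gives $\deg\mathbb V>0$. Inserting the weight $0$ at the point $i$ gives a positive multiple of $E_i$, by (B2).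

\emph{The classes $H_i$.} By symmetry let $i=5$. Take $\vec\lambda=(\theta,\theta,\theta,\theta,2\theta)$, $\ell=5$. For $i\le4$, (B5) gives $\varphi_{i5}=\sum_\mu\operatorname{rk}\mathbb V_{\theta,2\theta,\mu^*}\deg\mathbb V_{\mu,\theta,\theta,\theta}$. As $(\mu,\theta)\le5$, all weights of $V_\mu\otimes\mathfrak g^{\otimes3}$ are at least $-11$, while $T_z^6$ raises the weight by $12$. So $f\circ T_z^6=0$ for every invariant $f$, the surjection $A\otimes\mathcal O\to\mathbb V_{\mu,\theta,\theta,\theta}$ is between bundles of equal rank, and $\mathbb V_{\mu,\theta,\theta,\theta}$ is trivial. Hence $a_i+a_5=0$ for $i\le4$, and $c_1(\mathbb V_{\vec\lambda})=\varphi_{12}H_5$ with $\varphi_{12}\ge0$.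

To see that the class is nonzero, realize $V_{2\theta}\subset\operatorname{Sym}^2\mathfrak g$ as the subrepresentation generated by $e^2$. It contains $e_-^2$, a Weyl conjugate of $e^2$, and $e_-^2$ spans the weight $-4$ space of $\operatorname{Sym}^2\mathfrak g$. So the weight $-12$ space of $\mathfrak g^{\otimes4}\otimes V_{2\theta}$ is spanned by $v=e_-^{\otimes4}\otimes e_-^2$, and $f\in\mathbb V_z^*$ if and only if $P_f(z):=f(T_z^6v)=6!\,f(\exp(T_z)v)$ vanishes. Let $B(xx',yy')=(x,y)(x',y')+(x,y')(x',y)$ be the induced form on $\operatorname{Sym}^2\mathfrak g$. For $f=(x_1,x_2)B(x_3x_4,y)$ and $f'=(x_1,x_3)B(x_2x_4,y)$, formula \eqref{eq:pair} gives $P_f=-2\cdot6!\,\gamma^3z_{12}^2z_{35}^2z_{45}^2$ and $P_{f'}=-2\cdot6!\,\gamma^3z_{13}^2z_{25}^2z_{45}^2$. The ratio is again the square of a cross-ratio, and the test applies.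
\end{proof}

\section{Degrees of $\mathfrak{sl}_2$ blocks as sums over labelings}\label{sec:sl2}

From now on $\mathfrak g=\mathfrak{sl}_2$. The weights of level $\ell$ are the integers $0,\dots,\ell$, and $\lambda^*=\lambda$. We write $r(\lambda_1,\dots,\lambda_n)$ for the rank of $\mathbb V_{\vec\lambda}$. The three-point rank $r(a,b,c)$ is $1$ if the triple is \emph{admissible}, that is,
\[
a+b+c\ \text{is even},\qquad |a-b|\le c\le a+b,\qquad a+b+c\le2\ell,
\]
and is $0$ otherwise. Two cases will be used often: $(0,a,b)$ is admissible if and only if $a=b$, and $(\ell,a,b)$ is admissible if and only if $a+b=\ell$.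

\subsection{Trees and labelings}
Consider trees whose leaves are numbered by $[n]$ and whose inner vertices have valence at least $3$; these are the dual graphs of stable curves. An edge splits the leaves as $I|I^c$, and we name it by $I$ or $I^c$. Two subsets $I,J$ are \emph{compatible} if one of $I\cap J$, $I\cap J^c$, $I^c\cap J$, $I^c\cap J^c$ is empty. A family $\mathcal F$ of pairwise compatible subsets is, together with the leaf edges, the edge set of a unique tree $\Gamma_{\mathcal F}$, and $\Gamma_{\mathcal F}$ can be refined to a trivalent tree.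

Fix $\ell$ and $\vec\lambda$. A \emph{labeling} of a trivalent tree assigns to each edge $I$ a label $u_I\in\{0,\dots,\ell\}$, with $u_{\{i\}}=\lambda_i$, such that the three labels at each inner vertex are admissible. Applying (B1) edge by edge shows that the number of labelings is $r(\vec\lambda)$, for every trivalent tree.

\begin{lemma}[Change of tree]\label{lem:tree}
Let $\Gamma$ be a trivalent tree containing the edges of $\mathcal F$, and let $(u_I)_{I\in\mathcal F}$ be given. The number of labelings of $\Gamma$ with these labels on $\mathcal F$ is $\prod_vr(\text{labels at }v)$, where $v$ runs over the inner vertices of $\Gamma_{\mathcal F}$. In particular it does not depend on $\Gamma$.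
\end{lemma}

\begin{proof}
Cut $\Gamma$ along the edges of $\mathcal F$. The pieces are trivalent trees, one for each inner vertex $v$ of $\Gamma_{\mathcal F}$, with leaves the edges at $v$. They are labeled independently, and the piece at $v$ has $r(\text{labels at }v)$ labelings.
\end{proof}

For a function $f$ of the labels $(u_I)_{I\in\mathcal F}$, let $\langle f\rangle$ be the sum of $f$ over all labelings of a trivalent tree containing $\mathcal F$. By the lemma $\langle f\rangle$ is well defined, and $\langle1\rangle=r:=r(\vec\lambda)$. We use the lemma in two ways. First, if $f$ depends only on some labels, we may compute $\langle f\rangle$ in any tree containing the corresponding edges. Second, the values of $(u_I)_{I\in\mathcal F}$ that occur are the same for all trees containing $\mathcal F$, so an inequality among these labels that holds in one such tree holds in all.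

\subsection{Four points}
Let $H=\frac12(a+b+c+d)$. If $H\notin\mathbb Z$, then $r(a,b,c,d)=0$. Otherwise $r(a,b,c,d)$ is the number of $u\equiv a+b\pmod2$ with
\begin{equation}\label{eq:range}
\max(|a-b|,|c-d|)\le u\le\min(a+b,\,2\ell-a-b,\,c+d,\,2\ell-c-d).
\end{equation}
There are four lower bounds $\pm(a-b),\pm(c-d)$ and four upper bounds. Half of the sixteen differences are the numbers
\begin{equation}\label{eq:sixteen}
p,\qquad\ell-p,\qquad H-p,\qquad\ell-H+p\qquad(p\in\{a,b,c,d\});
\end{equation}
for example, the bounds $a+b$ and $2\ell-a-b$ give $b,a,H-c,H-d$ and $\ell-a,\ell-b,\ell-H+d,\ell-H+c$. Hence $r(a,b,c,d)=(1+m)_+$, where $m$ is the minimum of the numbers \eqref{eq:sixteen}.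

\begin{lemma}\label{lem:deg4}
$\deg\mathbb V_{abcd}=r(a,b,c,d)\cdot(H-\ell)_+$.
\end{lemma}

\begin{proof}
Let $r=r(a,b,c,d)>0$ and $a\le b\le c\le d$. Put $p'=p+1$ for $p\in\{a,b,c,d\}$, $L=\ell+2$ and $H'=H+2=\frac12\sum p'$. Here $h^\vee=2$ and $\mathfrak c(\lambda)=\frac12((\lambda+1)^2-1)$. In each channel, $u+1$ runs over an arithmetic progression of $r$ terms with step $2$. If $m_1,m_2,m_3$ are the midpoints for the channels $(ab|cd),(ac|bd),(ad|bc)$, then $\sum(u+1)^2=r(m_i^2+\frac{r^2-1}3)$, and (B6) becomes
\[
4L\deg\mathbb V=r\Big[\sum p'^2-4-\sum_{i=1}^3\Big(m_i^2+\frac{r^2-1}3-1\Big)\Big]=r\Big[\sum p'^2-m_1^2-m_2^2-m_3^2-r^2\Big].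
\]
We read off the ranges of $u$ from \eqref{eq:range}. Put $E=\ell-H=L-H'$.
\[
\begin{array}{c|ccc|c}
&(ab|cd)&(ac|bd)&(ad|bc)&\{m_1,m_2,m_3,r\}\\\hline
H\le\ell,\ a+d\le b+c&[b-a,a+b]&[c-a,a+c]&[d-a,a+d]&\{p'\}\\
H\le\ell,\ a+d\ge b+c&[d-c,a+b]&[d-b,a+c]&[d-a,b+c]&\{H'-p'\}\\
H>\ell,\ a+d\le b+c&[b-a,2\ell-c-d]&[c-a,2\ell-b-d]&[d-a,2\ell-b-c]&\{E+p'\}\\
H>\ell,\ a+d\ge b+c&[d-c,2\ell-c-d]&[d-b,2\ell-b-d]&[d-a,2\ell-a-d]&\{L-p'\}
\end{array}
\]
In the first and third rows $(m_1,m_2,m_3,r)$ corresponds to $p=b,c,d,a$; in the second and fourth rows to $p=c,b,a,d$. Since $\sum p'=2H'$, we have $\sum p'^2-\sum(X\pm p')^2=-4X^2\mp4XH'$. This is $0$ in the first row ($X=0$), $0$ in the second ($X=H'$, lower sign), $-4E(E+H')=4L(H-\ell)$ in the third, and $4L(H'-L)=4L(H-\ell)$ in the fourth.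
\end{proof}

Combining (B5), Lemma~\ref{lem:deg4} and Lemma~\ref{lem:tree} for the family $\{P_1,\dots,P_4\}$ gives the formula on which everything below rests:
\begin{equation}\label{eq:form}
F(P_1|P_2|P_3|P_4)\cdot c_1(\mathbb V_{\vec\lambda})=\Big\langle\big(\tfrac12(u_{P_1}+u_{P_2}+u_{P_3}+u_{P_4})-\ell\big)_+\Big\rangle .
\end{equation}
We call the quantity inside $(\cdot)_+$ the \emph{form} of the F-curve. It is at most $\ell$, so every F-degree is at most $r\ell$; in particular the class is $0$ for $\ell=0$, and we assume $\ell\ge1$ from now on. We evaluate functionals on a bundle $\mathbb V$ by evaluating them on $c_1(\mathbb V)$.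

\section{A curved family of classes on $\overline M_{0,11}$}\label{sec:family}

Let $n=11$, $C=C(\mathfrak{sl}_2,11)$, $O=\{6,\dots,11\}$ and $Q=\{7,\dots,11\}$. We abbreviate $56=\{5,6\}$, $iQ=\{i\}\cup Q$, $\lambda_{123}=\lambda_1+\lambda_2+\lambda_3$, and $\{i,j,k\}$ always denotes $\{1,2,3\}$ in this section. The points $1,\dots,5$ produce the average described in the introduction, and the points of $O$ make it visible to F-curves.

\subsection{The multiplicity and the window}
In a tree containing the edges $123$, $1234$ and $O$ (Figure~\ref{fig:tree}) put $w=u_{123}$, $x=u_{1234}$, $t=\lambda_4$, and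
\[
s=\tfrac12(\lambda_{123}-w),\quad h_x=\tfrac12(\lambda_{123}+t-x),\quad g=\tfrac12(t+w-x)=h_x-s,\quad g'=\tfrac12(t+x-w)=t-g .
\]
The triangle inequalities for $(w,t,x)$ give $g,g'\ge0$, that is, $h_x-t\le s\le h_x$: for fixed $x$, the variable $s$ is confined to a \emph{window} of length $t$. Each $w$ occurs with multiplicity $\nu(w)=r(\lambda_1,\lambda_2,\lambda_3,w)$. The next lemma says that $\nu(w)=s+1$ up to the \emph{defect}
\[
e=e_0+e_1+e_2+e_3,\qquad e_0=(\lambda_{123}-s-\ell)_+,\qquad e_i=(s-\lambda_i)_+ .
\]

\begin{figure}[ht]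
\centering
\begin{tikzpicture}
\draw (0,0)--(7.2,0);
\draw (0,0)--(-0.8,0.6) node[left]{$\lambda_2$};
\draw (0,0)--(-0.8,-0.6) node[left]{$\lambda_3$};
\draw (1.8,0)--(1.8,0.8) node[above]{$\lambda_1$};
\draw (3.6,0)--(3.6,0.8) node[above]{$\lambda_4=t$};
\draw (5.4,0)--(5.4,0.8) node[above]{$\lambda_5$};
\foreach \a in {0,1.8,3.6,5.4} \fill (\a,0) circle (1.6pt);
\node[below] at (0.9,0) {$u_{23}$};
\node[below] at (2.7,0) {$w$};
\node[below] at (4.5,0) {$x$};
\node[below] at (6.3,0) {$u_O$};
\node[draw,right] at (7.2,0) {$\lambda_6,\dots,\lambda_{11}$};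
\end{tikzpicture}
\caption{A tree with eleven leaves containing the edges $23$, $123$, $1234$ and $O=\{6,\dots,11\}$, with the names of their labels. The box stands for any trivalent tree on the leaves of $O$.}\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:mult}
Let $0\le w\le\ell$ and $w\equiv\lambda_{123}\pmod2$. Then $\nu(w)\ge1+s-e$. If $s\ge0$, then $\nu(w)\le1+s$; if $s<0$, then $\nu(w)=0$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:sixteen} to $(\lambda_1,\lambda_2,\lambda_3,w)$, with $H=\lambda_{123}-s$. One of the sixteen numbers is $H-w=s$, which gives the last two assertions. For the first we show that all sixteen are at least $s-e$. From $\lambda_i\ge s-e_i$ we get $w=\lambda_{123}-2s\ge s-e_1-e_2-e_3$ and $H-\lambda_i=\lambda_j+\lambda_k-s\ge s-e_j-e_k$. So the eight numbers $p$ and $H-p$ are at least $s-e_1-e_2-e_3$. As $\ell\ge H-e_0$, we have $\ell-p\ge(H-p)-e_0$ and $\ell-H+p\ge p-e_0$, which gives the bound for the other eight.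
\end{proof}

\subsection{The mean of the window}
The mean of $\sigma\in[1-\tau,1]$ with density proportional to $\sigma$ is
\[
M(\tau)=\frac23\cdot\frac{1-(1-\tau)^3}{1-(1-\tau)^2}=\frac23\Big(1-\tau+\frac1{2-\tau}\Big)=1-\frac\tau2+\frac{\tau^2}{6(2-\tau)},
\]
and the last two expressions define $M$ on $[0,1]$, with $M(0)=1$ and $M(1)=\frac23$. Write the tangent line at $\tau$ as $\sigma\mapsto\alpha+\beta\sigma$:
\[
\beta(\tau)=M'(\tau)=-\frac23+\frac2{3(2-\tau)^2},\qquad\alpha(\tau)=M(\tau)-\tau M'(\tau).
\]
Then $\beta'=M''=\frac4{3(2-\tau)^3}>0$ and $\alpha'=-\tau M''$. The values at the endpoints are $\beta(0)=-\frac12$, $\beta(1)=0$, $\alpha(0)=1$, $\alpha(1)=\frac23$. By convexity $\alpha+\beta\sigma\le M(\sigma)$ on $[0,1]$. Hence, for $\tau\in(0,1)$,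
\begin{equation}\label{eq:ab}
-\tfrac12<\beta<0,\qquad\tfrac23<\alpha<1,\qquad0<\alpha+\beta\le\tfrac23 .
\end{equation}
The discrete mean lies above the continuous one; this is what makes the tangent lines lower bounds at every level.

\begin{lemma}\label{lem:mean}
\begin{enumerate}
\item[(a)] For integers $h\ge1$ and $0\le t\le h$, the mean of $s\in\{h-t,\dots,h\}$ with weights $s+1$ is
\[
m(h,t)=h-\frac t2+\frac{t(t+2)}{12(h+1-t/2)}\ \ge\ hM(t/h).
\]
If $h\to\infty$ and $t/h\to\tau$, then $m(h,t)/h\to M(\tau)$.
\item[(b)] Let $\tau\in(0,1)$, let $h\ge1$, $t\ge0$ and $s_*$ be integers with $\max(0,h-t)\le s_*\le h$, and put $c=\alpha h+\beta t$. Then $\sum_{s=s_*}^h(s+1)(s-c)\ge0$.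
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The numbers $s+1$ are $t+1$ consecutive integers with mean $h+1-\frac t2$ and variance $\frac{t(t+2)}{12}$. The mean of a positive quantity weighted by itself is its mean plus its variance divided by its mean, which gives the formula. Since $hM(t/h)=h-\frac t2+\frac{t^2}{12(h-t/2)}$, the inequality follows from $(t+2)(h-\frac t2)-t(h+1-\frac t2)=2(h-t)\ge0$, and the limit follows by dividing the formula by $h$.

(b) First let $s_*=\max(0,h-t)$. If $t\le h$, we need $m(h,t)\ge c$, and indeed $m(h,t)\ge hM(t/h)\ge\alpha h+\beta t$. If $t>h$, we need $m(h,h)\ge c$, and $m(h,h)\ge hM(1)\ge(\alpha+\beta)h\ge\alpha h+\beta t$ because $\beta<0$. For general $s_*$: if $s_*\ge c$, all terms are nonnegative; if $s_*<c$, the omitted terms are negative, so omitting them does not decrease the sum.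
\end{proof}

\subsection{Points of weight near $\ell$, and the functionals}
The five-point block with weights $(h,h,h,t,h+t)$, $0\le t\le h$, and level $4h$ has the window $h-t\le s\le h$ and the multiplicity $s+1$. But its class is zero: every form is at most half the sum of the weights minus the level, and $2h+t-4h<0$. Points of weight $\ell$ repair this. Attaching such a point to a branch with label $a$ changes the label to $\ell-a$. If two of the four parts are changed in this way, the form becomes
\[
\tfrac12\big(a+b+(\ell-c)+(\ell-d)\big)-\ell=\tfrac12(a+b-c-d),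
\]
and the level disappears. With $d=0$, that is, with a fourth part consisting of an odd number of points of weight $\ell$, the form is the slack $\frac12(a+b-c)$ in a triangle inequality at a trivalent vertex. The quantities $g,g'$ are slacks at the vertex $(w,t,x)$, and $s=\frac12(\lambda_1+u_{23}-w)+\frac12(\lambda_2+\lambda_3-u_{23})$ is a sum of two slacks. This leads to the functionals
\[
\mathcal S=F(1|23|456|Q)+F(2|3|1456|Q),\qquad\mathcal G=F(4|123|56|Q),\qquad\mathcal G'=F(4|5|1236|Q).
\]
They compute $\langle s\rangle,\langle g\rangle,\langle g'\rangle$ only when the weights on $O$ equal $\ell$, and the multiplicity is $s+1$ only when the defect vanishes. A second group of functionals detects the failure of these conditions. Let $\mathcal N_{\mathrm{ev}}$ be the sum of all F-curves that have a part which is a nonempty subset of $O$ of even size, and let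
\begin{gather*}
\mathcal N_0=F(1|2|3|\text{rest}),\qquad\mathcal N_i=F(456|iQ|j|k),\qquad\mathcal T_i=F(jk|4|56|iQ),\\
\mathcal N=\mathcal N_{\mathrm{ev}}+\mathcal N_0+\sum_{i=1}^3(\mathcal N_i+\mathcal T_i),\qquad\mathcal R=F(6|7|8|\text{rest}).
\end{gather*}
As Section~\ref{sec:proofkey} will show, $\mathcal N_{\mathrm{ev}}$ controls the weights on $O$, the terms $\mathcal N_0$ and $\mathcal N_i$ control $e_0$ and $e_i$, the terms $\mathcal T_i$ control the upper end of the window, and $\mathcal R$ serves as a unit of size. All these functionals are sums of F-curves, hence nonnegative on $C$.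

For $j\in O$ let $y_j=\ell-\lambda_j\ge0$, and put $y_B=\sum_{j\in B}y_j$ for $B\subset O$.

\begin{lemma}\label{lem:parity}
Let $\emptyset\ne B\subset O$. In every labeling of a tree containing the edge $B$, we have $u_B\le y_B$ if $|B|$ is even and $u_B\ge\ell-y_B$ if $|B|$ is odd. Moreover $\mathcal R\ge r(\ell-y_O)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tree} we may choose a tree in which the leaves of $B$ are added one at a time. For $|B|=1$ there is equality. If $|B|$ is odd, $u_{B\cup j}\le2\ell-u_B-\lambda_j\le y_B+y_j$. If $|B|$ is even, $u_{B\cup j}\ge\lambda_j-u_B\ge\ell-y_j-y_B$. The form of $\mathcal R$ is $\frac12(\lambda_6+\lambda_7+\lambda_8+u_{678})-\ell\ge\ell-y_{678}\ge\ell-y_O$.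
\end{proof}

\subsection{The family}
For integers $h\ge1$ and $0\le t\le h$ let $\mathbb V_{h,t}$ be the bundle of level $\ell=4h$ with weights $(h,h,h,t,h+t,\ell,\ell,\ell,\ell,\ell,\ell)$.

\begin{lemma}\label{lem:family}
The bundle $\mathbb V_{h,t}$ has rank $r=\sum_{s=h-t}^h(s+1)$, and with $m=m(h,t)$,
\[
\mathcal N=0,\qquad(\mathcal S,\mathcal G,\mathcal G')=r\,(m,\ h-m,\ t-h+m).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:parity}, $u_B=0$ for even and $u_B=\ell$ for odd $B\subset O$. So $x=\lambda_5=h+t$ and $h_x=h$. The triple $(w,t,h+t)$ is admissible if and only if $w\in\{h,h+2,\dots,h+2t\}$, because $2\ell-h-2t\ge h+2t$; this means $s=\frac12(3h-w)\in\{h-t,\dots,h\}$. For these $s$ we have $e_0=(3h-s-4h)_+=0$ and $e_i=(s-h)_+=0$, so $\nu(w)=s+1$ by Lemma~\ref{lem:mult}. All other labels in Figure~\ref{fig:tree} are determined. This gives $r$ and $\langle s\rangle=rm$.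

For each F-curve we refine the tree so that the label $\ell$ appears at a vertex. For $F(1|23|456|Q)$ the vertex $(w,u_{456},u_Q)$ gives $u_{456}=\ell-w$, and the form is $\frac12(\lambda_1+u_{23}-w)\ge0$. For $F(2|3|1456|Q)$ we have $u_{1456}=\ell-u_{23}$, and the form is $\frac12(\lambda_2+\lambda_3-u_{23})\ge0$. Hence $\mathcal S=\langle s\rangle$. For $\mathcal G$ we have $u_{56}=\ell-\lambda_5$, and the form is $\frac12(t+w-\lambda_5)=h-s\ge0$. For $\mathcal G'$ we have $u_{1236}=\ell-w$, and the form is $\frac12(t+\lambda_5-w)=t-h+s\ge0$.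

It remains to see that all forms in $\mathcal N$ are nonpositive. If one of the four labels is $0$, the other three are admissible, so their sum is at most $2\ell$; this gives $\mathcal N_{\mathrm{ev}}=0$, and $\mathcal N_0=\langle e_0\rangle=0$. For $\mathcal N_i$ use $u_{456}=\ell-u_{45}$ and $u_{iQ}=\ell-h$: the form is $\frac12(2h-u_{45}-h)\le0$, since $u_{45}\ge\lambda_5-\lambda_4=h$. For $\mathcal T_i$ the form is $\frac12(u_{jk}+t-(h+t)-h)\le0$, since $u_{jk}\le2h$.
\end{proof}

\begin{example}\label{ex:small}
To a class with $\mathcal S+\mathcal G>0$ attach the point $\big(\frac{\mathcal G+\mathcal G'}{\mathcal S+\mathcal G},\frac{\mathcal S}{\mathcal S+\mathcal G}\big)$ of the plane; for $\mathbb V_{h,t}$ it is $(t/h,m/h)$. Sums of classes go to convex combinations of points. For $(h,t)=(1,0)$ only $s=1$ occurs, and the point is $(0,1)$. For $(h,t)=(1,1)$ we have $s=0,1$ with multiplicities $1,2$, so $(\mathcal S,\mathcal G,\mathcal G')=(2,1,2)$ and the point is $(1,\frac23)$. For $(h,t)=(2,1)$, at level $8$, the label $w$ is $4$ or $2$;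 by \eqref{eq:range}, $u_{23}\in\{2,4\}$ or $u_{23}\in\{0,2,4\}$. So $s=1,2$ with multiplicities $2,3$, $(\mathcal S,\mathcal G,\mathcal G')=(8,2,3)$, and the point is $(\frac12,\frac45)$. It lies strictly below the midpoint $(\frac12,\frac56)$ of the first two points. For $(h,t)=(2k,k)$ the second coordinate is $\frac34+\frac{k+2}{12(3k+2)}$, which decreases strictly to $M(\frac12)=\frac79$ and never reaches it.
\end{example}

\begin{corollary}\label{cor:D}
For every $\tau\in(0,1)$ there is $D_\tau\in C$ with $\mathcal N(D_\tau)=0$ and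
\[
\mathcal S(D_\tau)=M(\tau),\qquad(\mathcal S+\mathcal G)(D_\tau)=1,\qquad(\mathcal G+\mathcal G')(D_\tau)=\tau .
\]
\end{corollary}

\begin{proof}
Let $h\to\infty$ and $t/h\to\tau$. All F-degrees of $c_1(\mathbb V_{h,t})/(rh)$ lie in $[0,4]$, so by (K1) these classes are bounded, and a subsequence converges in the closed cone $C$. The values follow from Lemmas~\ref{lem:family} and~\ref{lem:mean}(a).
\end{proof}

\section{Supporting functionals and the proof of Theorem~\ref{thm:main}(1)}\label{sec:conclusion}

For $\tau\in(0,1)$ homogenize the tangent line to the graph of $M$ at $\tau$: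
\begin{equation}\label{eq:Psi}
\Psi_\tau=\mathcal S-\alpha(\mathcal S+\mathcal G)-\beta(\mathcal G+\mathcal G')=(1-\alpha)\mathcal S-(\alpha+\beta)\mathcal G-\beta\,\mathcal G'.
\end{equation}
By \eqref{eq:ab} only $\mathcal G$ has a negative coefficient, and $\Psi_\tau\ge-\mathcal G$ on $C$.

\begin{proposition}\label{prop:key}
For every $\tau\in(0,1)$ and $\eta\in(0,1]$ there is a constant $K$ such that $\Psi_\tau+K\mathcal N+4\eta\mathcal R\ge0$ on $C$.
\end{proposition}

The constant $K$ may grow as $\eta\to0$. This costs nothing, because it multiplies a functional that vanishes on the face we study.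

\begin{proof}[Proof of Theorem~\ref{thm:main}(1), assuming Proposition~\ref{prop:key}]
By Proposition~\ref{prop:restrict} it suffices to treat $n=11$. Let $C_0=C\cap\{\mathcal N=0\}$, a closed face of $C$. On $C_0$ we have $\Psi_\tau+4\eta\mathcal R\ge0$ for all $\eta\in(0,1]$, hence $\Psi_\tau\ge0$ for all $\tau\in(0,1)$. So $C_\tau=C_0\cap\{\Psi_\tau=0\}$ is a closed face of $C_0$, hence of $C$. By Corollary~\ref{cor:D}, $\Psi_\tau(D_\tau)=M-\alpha-\beta\tau=0$, so $D_\tau\in C_\tau$, and $(\mathcal S,\mathcal G,\mathcal G')$ is not zero on $C_\tau$. By Lemma~\ref{lem:cone}, $C_\tau$ contains an extremal ray $\mathfrak r_\tau$ of $C$ on which $(\mathcal S,\mathcal G,\mathcal G')$ is not zero.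

The rays $\mathfrak r_\tau$ are pairwise distinct. Suppose that $0\ne E\in\mathfrak r_{\tau_1}=\mathfrak r_{\tau_2}$ with $\tau_1\ne\tau_2$, and put $a=(\mathcal S+\mathcal G)(E)$, $b=(\mathcal G+\mathcal G')(E)$. The function $\phi(\tau)=\Psi_\tau(E)$ is nonnegative on $(0,1)$, and $\phi'(\tau)=-\alpha'a-\beta'b=M''(\tau)(\tau a-b)$. It vanishes at $\tau_1$ and $\tau_2$, so both are interior minima. As $M''>0$, we get $\tau_1a=b=\tau_2a$, hence $a=b=0$. Since $\mathcal S,\mathcal G,\mathcal G'\ge0$ on $C$, all three vanish on $E$, against the choice of the ray. So $C$ has uncountably many extremal rays, while a finitely generated cone has finitely many.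
\end{proof}

\begin{remark}\label{rem:T}
The terms $\mathcal T_i$ cannot be dropped from $\mathcal N$. Take $\ell=3$ and the weights $(1,1,1,3,0,3,3,3,3,3,3)$. Then $x=0$, $w=3$, $u_{jk}=2$, $u_{45}=3$ and $r=1$. Computing the forms as in Lemma~\ref{lem:family} gives $\mathcal S=\mathcal G'=0$, $\mathcal G=3$, $\mathcal R=3$, $\mathcal N_{\mathrm{ev}}=\mathcal N_0=\mathcal N_i=0$ and $\mathcal T_i=2$. So $\Psi_\tau+4\eta\mathcal R=-3(\alpha+\beta)+12\eta<0$ for small $\eta$. Here $x<t$, so the lower bound on $w$ is $t-x$ and not $x-t$, and $s$ cannot reach $h_x=3$.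
\end{remark}

\section{A five-point estimate}\label{sec:fivept}

To prove Proposition~\ref{prop:key} we must show that the weights on $O$ are close to $\ell$ when $\mathcal N_{\mathrm{ev}}$ is small. The tool is a quantitative converse to propagation of vacua. Number five points by $0,\dots,4$. If the weight $b_0$ is $0$, the class is a multiple of $E_0$ in the notation of Section~\ref{sec:five}: the degrees $\varphi_{jk}$ with $j,k\ge1$ vanish, while $\varphi_{0j}$ can be positive (it is $1$ for $\ell=1$ and the weights $(0,1,1,1,1)$). The lemma says that this imbalance forces $b_0$ to be small compared with $\ell$.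

\begin{lemma}\label{lem:five}
For each $\delta\in(0,1]$ there is $K_\delta\ge0$ such that for every level $\ell\ge1$ and every five-point block with weights $(b_0,\dots,b_4)$ and $b_0\ge\delta\ell$,
\[
\varphi_{0j}\le K_\delta Z\quad(j=1,\dots,4),\qquad Z=\sum_{1\le j<k\le4}\varphi_{jk}.
\]
\end{lemma}

\begin{proof}
The statement is symmetric in $1,\dots,4$, so let $b_1\ge b_2\ge b_3,b_4$. For $j\ne1$ and $k\notin\{0,1,j\}$, \eqref{eq:four} gives $\varphi_{0j}\le\varphi_{0j}+\varphi_{1k}=\varphi_{01}+\varphi_{jk}\le\varphi_{01}+Z$. So it suffices to prove $\varphi_{01}\le K'_\delta\varphi_{34}$, and we may assume $\varphi_{01}>0$. We choose these two curves because they are computed in the same tree.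

\emph{The polygon.} Write $b_{01}=b_0+b_1$ and so on. The sum $\sum b_p$ is even; put $\sigma=\frac12\sum b_p-\ell$, $X=b_{01}-\ell$, $Y=b_{012}-\ell$. Use the tree with edges $01$ and $34$, and write $u_{01}=b_{01}-2i$, $u_{34}=b_{34}-2j$. Admissibility of $(b_0,b_1,u_{01})$ and $(u_{34},b_3,b_4)$ means $i_0\le i\le i_1$ and $j_0\le j\le j_1$, where
\[
i_0=(X)_+,\quad i_1=\min(b_0,b_1),\quad j_0=(b_{34}-\ell)_+,\quad j_1=\min(b_3,b_4).
\]
At the vertex $(u_{01},b_2,u_{34})$, the level condition and $b_2\le u_{01}+u_{34}$ give $\sigma\le i+j\le\sigma+\ell-b_2$, and the other two triangle inequalities give $X-\sigma\le i-j\le Y-\sigma$. Let $\Pi$ be the set of integer points $(i,j)$ satisfying all these conditions. For $j\in[j_0,j_1]$, the row of $\Pi$ at height $j$ consists of the integers $i$ between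
\[
\operatorname{lo}(j)=\max(i_0,\ \sigma-j,\ j+X-\sigma)\quad\text{and}\quad\operatorname{up}(j)=\min(i_1,\ j+Y-\sigma,\ \sigma+\ell-b_2-j).
\]
By \eqref{eq:form}, $\varphi_{01}=\sum_\Pi(\sigma-i)_+$ and $\varphi_{34}=\sum_\Pi(\sigma-j)_+$. We must compare the part of $\Pi$ to the left of the line $i=\sigma$ with the part below the line $j=\sigma$. Since $\varphi_{01}>0$, we have $\Pi\ne\emptyset$ and $0\le i_0\le\sigma-1$. From $b_1+\dots+b_4=2\ell+2\sigma-b_0$ and the ordering of the $b_p$,
\begin{equation}\label{eq:bs}
b_1\ge\tfrac\ell4,\qquad b_2,\ b_{34}\le\ell+\sigma-\tfrac{b_0}2\le b_{12},\qquad Y=b_0+b_{12}-\ell\ge\sigma+\tfrac{b_0}2,\qquad i_1\ge\tfrac\delta4\ell .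
\end{equation}

\emph{Case I: $\sigma\le\delta\ell/16$.} The rows below $j=\sigma$ are long. By \eqref{eq:bs}, $b_{34}-\ell\le\sigma-\frac{b_0}2<0$, so $j_0=0$. Let $J=\min(j_1,\sigma-1)$ and $0\le j\le J$. Then $\operatorname{lo}(j)\le\sigma$, because $X-\sigma\le i_0-\sigma<0$. Also $\operatorname{up}(j)\ge\delta\ell/4$, because $i_1\ge\delta\ell/4$, $Y-\sigma\ge b_0/2$, and $\sigma+\ell-b_2-j\ge\ell-b_2\ge\frac{b_0}2-\sigma\ge\frac7{16}\delta\ell$. So each of these rows has at least $\delta\ell/8$ points, and
\[
\varphi_{34}\ge\frac{\delta\ell}8\sum_{j=0}^J(J+1-j)=\frac{\delta\ell}8\cdot\frac{(J+1)(J+2)}2 .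
\]
On the other side, a point with $i=\sigma-i'$, $i'\ge1$, has $i'\le\sigma$ and $i'\le j\le j_1$. So $i'\le J+1$, and there are at most $j_1\le\ell$ values of $j$ for each $i'$. Hence $\varphi_{01}\le\ell\frac{(J+1)(J+2)}2\le\frac8\delta\varphi_{34}$.

\emph{Case II: $\sigma>\delta\ell/16$.} Now $\Pi$ reaches far below $j=\sigma$, and convexity puts a fixed share of $\Pi$ there. We use $\varphi_{01}\le\sigma|\Pi|\le\frac32\ell|\Pi|$. The function $\operatorname{up}-\operatorname{lo}+1$ is concave, so the nonempty rows form an interval $j=J_0+p$, $0\le p\le N$, with $N\le\ell$, and the row length $\gamma(p)\ge1$ is concave in $p$. Of the nine inequalities that make up $\operatorname{up}(j)\ge\operatorname{lo}(j)$, three bound $j$ from below: $j\ge\sigma-i_1$, $j\ge i_0+\sigma-Y$ and $2j\ge2\sigma-Y$. The others bound $j$ from above or do not involve $j$. Hence the depth of $\Pi$ below the line is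
\[
d:=\sigma-J_0=\min\big(\sigma-j_0,\ i_1,\ Y-i_0,\ \lfloor Y/2\rfloor\big).
\]
By \eqref{eq:bs}, $\sigma-j_0=\min(\sigma,\sigma+\ell-b_{34})\ge\min(\sigma,\frac{b_0}2)\ge\frac{\delta\ell}{16}$ and $i_1\ge\frac{\delta\ell}4$. If $i_0=0$, then $Y-i_0\ge\sigma$; otherwise $Y-i_0=Y-X=b_2\ge\frac13b_{234}=\frac13(2\ell+2\sigma-b_{01})\ge\frac23\sigma$. Finally $Y$ is an integer with $Y\ge\sigma+\frac{b_0}2\ge\frac32$, so $Y\ge2$ and $\lfloor Y/2\rfloor\ge Y/3\ge\sigma/3$. Thus $d$ is a positive integer and $d\ge\delta\ell/48$.

If $d=1$, then $\ell\le48/\delta$, so $\varphi_{01}\le\frac32\ell(\ell+1)^2$ is bounded in terms of $\delta$, while $\varphi_{34}\ge d\,\gamma(0)\ge1$.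

Let $d\ge2$ and $k=\min(N,\lfloor d/2\rfloor)$. For $p\le k$ we have $\sigma-j=d-p\ge d/2$, so $\varphi_{34}\ge\frac d2\sum_{p\le k}\gamma(p)$. If $k=N$, the sum is $|\Pi|$. Otherwise $k=\lfloor d/2\rfloor\ge d/3\ge\delta\ell/144$ and $k\geq 1$. Concavity and $\gamma(0)\ge0$ give $\gamma(p)\ge\frac p{p'}\gamma(p')$ for $1\le p<p'$. With $\gamma_*=\gamma(k)/k$ this yields $\sum_{p\le k}\gamma(p)\ge\gamma_*\frac{k(k+1)}2$ and $\sum_{p>k}\gamma(p)\le\gamma_*\frac{N(N+1)-k(k+1)}2$, hence
\[
\sum_{p\le k}\gamma(p)\ge\frac{k(k+1)}{N(N+1)}|\Pi|\ge\Big(\frac kN\Big)^2|\Pi|\ge\Big(\frac\delta{144}\Big)^2|\Pi| .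
\]
In both subcases $\varphi_{34}\ge\frac{\delta\ell}{96}(\frac\delta{144})^2|\Pi|$, and so $\varphi_{01}\le(144/\delta)^3\varphi_{34}$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proofkey}

The inequality is linear and closed, so it suffices to prove it for every bundle $\mathbb V_{\ell,\vec\lambda}$ on $\overline M_{0,11}$, with $K$ independent of the bundle. The proof compares $\mathcal N$ with $\mathcal R$. If $\mathcal N$ is not small, it pays for the negative term of $\Psi_\tau$ (Lemma~\ref{lem:GR}). If it is small, the weights on $O$ are close to $\ell$ (Lemma~\ref{lem:rigid}), the functionals are then close to sums over windows (Lemma~\ref{lem:est}), and each window is estimated separately (Lemma~\ref{lem:window}).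

\subsection{The negative term}

\begin{lemma}\label{lem:GR}
$\mathcal G\le\mathcal R+\mathcal N_{\mathrm{ev}}$ on $C$.
\end{lemma}

\begin{proof}
Let $U=\{8,9,10,11\}$ and $W=\{1,2,3,5,9,10,11\}$. Apply \eqref{eq:four} to the partitions $(4,123,5,6,Q)$, $(4,1235,6,7,U)$ and $(4,6,7,8,W)$ in the forms
\[
\varphi_{5,6}+\varphi_{123,Q}=\varphi_{5,123}+\varphi_{6,Q},\quad\varphi_{7,U}+\varphi_{6,1235}=\varphi_{U,1235}+\varphi_{6,7},\quad\varphi_{8,W}+\varphi_{4,6}=\varphi_{4,W}+\varphi_{6,8},
\]
and drop the second term on each left side: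
\begin{align*}
\mathcal G&\le F(4|1235|6|Q)+F(O|4|123|5),\\
F(4|1235|6|Q)&\le F(4|6|7|\text{rest})+F(67|4|1235|U),\\
F(4|6|7|\text{rest})&\le\mathcal R+F(68|4|7|W).
\end{align*}
The last terms on the right are three distinct summands of $\mathcal N_{\mathrm{ev}}$.
\end{proof}

\subsection{The weights on $O$}
The next argument uses five distinct points of $O$ at once. The idea is that two weights close to $\ell$ fuse to a small label, and Lemma~\ref{lem:five} detects small labels.

\begin{lemma}\label{lem:rigid}
Let $0<\delta\le\frac1{36}$ and $\varepsilon=\frac1{4(K_\delta+8)}$. If $\mathcal N<\varepsilon\mathcal R$ on $\mathbb V_{\ell,\vec\lambda}$, then $y_j<3\delta\ell$ for all $j\in O$.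
\end{lemma}

\begin{proof}
Here $\mathcal R>0$. Let $(i,j,k,a,b,c)$ be any ordering of $O$, and consider the five parts $0=\{i,j\}$, $k$, $a$, $b$, $W=\{c\}\cup[5]$. The six curves $\varphi_{pq}$ with $p,q\in\{k,a,b,W\}$ are distinct summands of $\mathcal N_{\mathrm{ev}}$, so their sum $Z$ is at most $\mathcal N$.

\emph{Step 1: $\varphi_{0k}>\frac34\mathcal R$.} Write $\mathcal R(kab)=F(k|a|b|\text{rest})=\varphi_{0W}$. The relation $\varphi_{0k}+\varphi_{Wa}=\varphi_{0W}+\varphi_{ka}$ shows that $\varphi_{0k}=F(ijk|a|b|W)$ differs from $\mathcal R(kab)$ by at most $\mathcal N$. The curve $F(ijk|a|b|W)$ is symmetric in $i,j,k$, so it also differs from $\mathcal R(iab)$ by at most $\mathcal N$. Thus exchanging one element of a triple changes $\mathcal R(\cdot)$ by at most $2\mathcal N$. At most three exchanges lead from any triple to $678$, so $\varphi_{0k}\ge\mathcal R-7\mathcal N>(1-7\varepsilon)\mathcal R>\frac34\mathcal R$, as $\varepsilon\le\frac1{32}$.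

\emph{Step 2: most of $\varphi_{0k}$ comes from small $u_{ij}$.} Let $v=u_{ij}$, $\mu=u_{ijk}$, $\omega=u_W$, and let $r_W(\omega)$ be the rank of the block with weights $\lambda_W,\omega$. The edges $ij$ and $W$ are compatible with the parts of every $\varphi_{pq}$. So by Lemma~\ref{lem:tree} each $\varphi_{pq}$ is the sum, over $\omega$ and over $v$ with $(\lambda_i,\lambda_j,v)$ admissible, of $r_W(\omega)$ times the corresponding degree of the five-point block $(v,\lambda_k,\lambda_a,\lambda_b,\omega)$. By Lemma~\ref{lem:five}, the terms of $\varphi_{0k}$ with $v\ge\delta\ell$ add up to at most $K_\delta Z\le K_\delta\mathcal N<\frac14\mathcal R<\frac12\varphi_{0k}$.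

\emph{Step 3: consequences for the weights.} Group the same sum by $(\mu,\omega)$:
\[
\varphi_{0k}=\sum_{\mu,\omega}|V(\mu)|\,\Phi(\mu,\omega),\qquad\Phi(\mu,\omega)=r_W(\omega)\,r(\mu,\lambda_a,\lambda_b,\omega)\big(\tfrac12(\mu+\lambda_a+\lambda_b+\omega)-\ell\big)_+,
\]
where $V(\mu)$ is the set of $v$ with $(\lambda_i,\lambda_j,v)$ and $(v,\lambda_k,\mu)$ admissible. By Step 2 there is $(\mu,\omega)$ with $\Phi(\mu,\omega)>0$ such that more than half of the elements of $V(\mu)$ are less than $\delta\ell$. The set $V(\mu)$ is an arithmetic progression from $v_-$ to $v_+$, and at most half of its elements are less than its midpoint. So the midpoint is less than $\delta\ell$, which gives $v_-<\delta\ell$ and $v_+<2\delta\ell$. By \eqref{eq:range}, $|\lambda_i-\lambda_j|\le v_-<\delta\ell$, and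
\[
\min(\lambda_i+\lambda_j,\ 2\ell-\lambda_i-\lambda_j,\ \lambda_k+\mu,\ 2\ell-\lambda_k-\mu)=v_+<2\delta\ell .
\]
As all labels lie in $[0,\ell]$, one of $\lambda_i,\lambda_k$ is less than $2\delta\ell$ or greater than $(1-2\delta)\ell$. The ordering was arbitrary, so any two weights on $O$ differ by less than $\delta\ell$. Hence all are less than $3\delta\ell$, or all are greater than $(1-3\delta)\ell$. In the first case $\mu\le\lambda_i+\lambda_j+\lambda_k$ gives $\mu+\lambda_a+\lambda_b+\omega<15\delta\ell+\ell<2\ell$, which contradicts $\Phi(\mu,\omega)>0$.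
\end{proof}

\subsection{Reduction to windows}
From here on $\{i,j,k\}=\{1,2,3\}$ again. Put $a_{jk}=\frac12(\lambda_j+\lambda_k-u_{jk})$. The following estimates are the computations of Lemma~\ref{lem:family} with error terms. The new point is that the edges of an F-curve are often incompatible with the edges $123$ and $1234$ that define $s,g,g',h_x$. We therefore bound the form by a function of one or two labels, and then change the tree.

\begin{lemma}\label{lem:est}
For every bundle $\mathbb V_{\ell,\vec\lambda}$ on $\overline M_{0,11}$, with $y=y_O$,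
\begin{gather*}
\mathcal S\ge\langle s\rangle-2yr,\qquad\mathcal G\le\langle g\rangle+yr,\qquad\mathcal G'\ge\langle g'\rangle-yr,\\
\mathcal N_0=\langle e_0\rangle,\qquad\mathcal N_i\ge\langle e_i\rangle-yr,\qquad\mathcal T_i\ge\langle(h_x-\lambda_i-a_{jk})_+\rangle-yr .
\end{gather*}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:parity}, $u_Q\ge\ell-y_Q$ and $u_O\le y$; note $y_6+y_Q=y$. In a tree containing $1234$ and $O$ the triple $(x,\lambda_5,u_O)$ is admissible, so $|x-\lambda_5|\le y$. We use $(a)_+\ge a$ and $(a-y)_+\ge(a)_+-y$.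

$\mathcal S$: For $F(1|23|456|Q)$ use a tree containing also $123$; there $u_{456}\ge u_Q-w$, so the form is at least $\frac12(\lambda_1+u_{23}-w)+u_Q-\ell\ge\frac12(\lambda_1+u_{23}-w)-y$. For $F(2|3|1456|Q)$ use a tree containing also $23$; there $u_{1456}\ge u_Q-u_{23}$, so the form is at least $\frac12(\lambda_2+\lambda_3-u_{23})-y$. Compute both sums in a tree containing $23$ and $123$, and add.

$\mathcal G$: From $u_{56}\le2\ell-\lambda_5-\lambda_6=\ell-\lambda_5+y_6$ and $u_Q\le\ell$, the form is at most $\frac12(t+w-\lambda_5)+\frac y2$. This depends only on $w$. In a tree containing $123,1234,O$ it is at most $g+y$, which is nonnegative.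

$\mathcal G'$: In a tree containing also $123$ we have $u_{1236}\ge\lambda_6-w=\ell-y_6-w$, so the form is at least $\frac12(t+\lambda_5-w)-\frac y2$. In a tree containing $123,1234,O$ this is at least $g'-y$.

$\mathcal N_0$: The form is $\frac12(\lambda_{123}+w)-\ell=\lambda_{123}-s-\ell$.

$\mathcal N_i$: In a tree containing also $Q$ we have $u_{iQ}\ge u_Q-\lambda_i\ge\ell-y-\lambda_i$, so the form is at least $\frac12(u_{456}+\lambda_j+\lambda_k-\lambda_i-\ell-y)$. This depends only on $u_{456}$. In a tree containing $123,456,Q$ we have $u_{456}\ge u_Q-w\ge\ell-y-w$, and the bound is at least $\frac12(\lambda_j+\lambda_k-\lambda_i-w)-y=(s-\lambda_i)-y$.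

$\mathcal T_i$: From $u_{56}\ge\ell-y_6-\lambda_5$ and $u_{iQ}\ge\ell-y_Q-\lambda_i$, the form is at least $\frac12(u_{jk}+t-\lambda_5-\lambda_i)-\frac y2$. This depends only on $u_{jk}$. In a tree containing $jk,123,1234,O$ it is at least $\frac12(u_{jk}+t-x-\lambda_i)-y=(h_x-\lambda_i-a_{jk})-y$.
\end{proof}

Fix $\tau\in(0,1)$, $\eta\in(0,1]$, and put
\[
\eta_1=\eta/52,\qquad K_1=2/\eta_1^2,\qquad c_x=\alpha h_x+\beta t .
\]
Since $s+g=h_x$ and $g+g'=t$, we have $(1-\alpha)s-(\alpha+\beta)g-\beta g'=s-c_x$. The coefficients in \eqref{eq:Psi} have the signs that match the inequalities of Lemma~\ref{lem:est}, and $2(1-\alpha)+(\alpha+\beta)-\beta=2-\alpha\le2$. So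
\[
\Psi_\tau+K_1\Big(\mathcal N_0+\sum_i(\mathcal N_i+\mathcal T_i)\Big)\ge\langle s-c_x+K_1e\rangle+K_1\sum_i\langle(h_x-\lambda_i-a_{jk})_+\rangle-(2+6K_1)y_Or .
\]
We sort the right side by $x$ and $w$. Let $\mathcal W_x$ be the set of $w$ with $(w,t,x)$ admissible and $\nu(w)>0$, and let $r'(x)=r(x,\lambda_5,\dots,\lambda_{11})$. For $w\in\mathcal W_x$ and each $i$, there are $\nu(w)$ values of $u_{jk}$ with $(\lambda_j,\lambda_k,u_{jk})$ and $(u_{jk},\lambda_i,w)$ admissible; let $\xi_i(w)$ be the average of $(h_x-\lambda_i-a_{jk})_+$ over them, and $\xi=\xi_1+\xi_2+\xi_3$. By Lemma~\ref{lem:tree}, $r=\sum_xr'(x)\sum_{w\in\mathcal W_x}\nu(w)$ and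
\begin{equation}\label{eq:red}
\Psi_\tau+K_1\mathcal N\ge\sum_xr'(x)\,\Omega_x-(2+6K_1)y_Or,\qquad\Omega_x=\sum_{w\in\mathcal W_x}\nu(w)\big[s-c_x+K_1(e+\xi)\big].
\end{equation}

\subsection{One window}

\begin{lemma}\label{lem:window}
For every $x$, $\ \Omega_x\ge-\eta\ell\sum_{w\in\mathcal W_x}\nu(w)$.
\end{lemma}

\begin{proof}
Fix $x$ with $\mathcal W_x\ne\emptyset$, and write $h=h_x$, $c=c_x$, $\nu=\nu(w)$. For $w\in\mathcal W_x$, both $s$ and $g$ are nonnegative integers, by Lemma~\ref{lem:mult} and admissibility. So $h=s+g$ is an integer, $0\le s\le h\le2\ell$, and $c\le h\le2\ell$ by \eqref{eq:ab}. Call the expression $[\,\cdot\,]$ in \eqref{eq:red} the \emph{bracket} of $w$. It is at least $s-c\ge-c$, and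
\begin{equation}\label{eq:big}
\text{the bracket is nonnegative if }e\ge\eta_1\ell\text{ or }\xi\ge\eta_1^2\ell,
\end{equation}
because then $K_1(e+\xi)\ge K_1\eta_1^2\ell=2\ell\ge c$. If $c\le\eta\ell$, every bracket is at least $-\eta\ell$ and we are done. So assume $h\ge c>\eta\ell=52\eta_1\ell$.

\emph{Case A: $h-\lambda_i\ge4\eta_1\ell$ for some $i$.} We show that the penalty terms make every bracket nonnegative. By \eqref{eq:big} we may assume $e<\eta_1\ell$. The values of $a_{jk}$ are $\nu$ consecutive integers. They lie in $[0,s]$, since $u_{jk}\le\lambda_j+\lambda_k$ and $w\le u_{jk}+\lambda_i$. So the smallest value $a_{\min}$ satisfies $a_{\min}\le s-\nu+1\le e<\eta_1\ell$, by Lemma~\ref{lem:mult}. The number of values that are at most $2\eta_1\ell$ is $\min(\nu,\lfloor2\eta_1\ell\rfloor-a_{\min}+1)\ge\min(\nu,\eta_1\ell)$. As $\nu\le\ell+1\le2\ell$, their proportion is at least $\eta_1/2$. For each of them $h-\lambda_i-a_{jk}\ge2\eta_1\ell$. Hence $\xi\ge\xi_i\ge\eta_1^2\ell$, and \eqref{eq:big} applies.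

\emph{Case B: $h-\lambda_i<4\eta_1\ell$ for $i=1,2,3$.} This is the situation of the family $\mathbb V_{h,t}$, up to small errors. From $2h=\lambda_{123}+t-x>3h-12\eta_1\ell+t-x$ we get $x>t+h-12\eta_1\ell>t$. So $(w,t,x)$ is admissible if and only if $w\equiv x+t\pmod 2$ and $x-t\le w\le\min(x+t,2\ell-x-t)$. In terms of $g=h-s$ this reads $0\le g\le\min(t,\ell-x)$, so $s$ is an integer with $\max(h-t,h+x-\ell)\le s\le h$. The window reaches $h$, in contrast with Remark~\ref{rem:T}; the level can only cut it from below.

Terms with $e_0\ge\eta_1\ell$ are nonnegative by \eqref{eq:big}. The function $e_0$ is nonincreasing in $s$ and vanishes for large $s$. Let $s_*$ be the smallest integer with $s_*\ge\max(0,h-t,h+x-\ell)$ and $e_0(s_*)<\eta_1\ell$. The remaining terms are those with $s_*\le s\le h$ and $\nu>0$. If $s_*>h$ there are none, and $\Omega_x\ge0$. Otherwise $\Omega_x\ge\sum_{s=s_*}^h\nu\,(s-c)$, where terms with $\nu=0$ may be included. Every integer $s\in[s_*,h]$ corresponds to a label $w\in[0,\ell]$, so Lemma~\ref{lem:mult} applies to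 it. Moreover $e_i\le(h-\lambda_i)_+<4\eta_1\ell$, so $e<13\eta_1\ell=\frac14\eta\ell$. We compare $\nu$ with $s+1$. If $s<c$, then $\nu\le s+1$ gives $\nu(s-c)\ge(s+1)(s-c)$. If $s\ge c$, then $s>\eta\ell>4e$, so $\nu\ge s+1-e>\frac s2$, and
\[
(s+1-\nu)(s-c)\le es\le\tfrac14\eta\ell\cdot2\nu\le\eta\ell\nu .
\]
Therefore
\[
\Omega_x\ge\sum_{s=s_*}^h(s+1)(s-c)-\eta\ell\sum_{w\in\mathcal W_x}\nu(w),
\]
and the first sum is nonnegative by Lemma~\ref{lem:mean}(b).
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]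
With $\eta_1$ and $K_1$ as above, put
\[
\delta=\frac\eta{36(1+3K_1)}<\frac1{36},\qquad\varepsilon=\frac1{4(K_\delta+8)},\qquad K=\max\Big(K_1,1+\frac1\varepsilon\Big).
\]
These depend only on $\eta$. Evaluate all functionals on a bundle $\mathbb V_{\ell,\vec\lambda}$.

If $\mathcal N\ge\varepsilon\mathcal R$, Lemma~\ref{lem:GR} gives
\[
\Psi_\tau+K\mathcal N\ge-\mathcal G+K\mathcal N\ge-\mathcal R-\mathcal N+\Big(1+\frac1\varepsilon\Big)\mathcal N\ge0 .
\]

If $\mathcal N<\varepsilon\mathcal R$, Lemma~\ref{lem:rigid} gives $y_O<18\delta\ell<\ell/2$. Then $(2+6K_1)y_O<\eta\ell$ by the choice of $\delta$, and $\mathcal R\ge r\ell/2$ by Lemma~\ref{lem:parity}. By \eqref{eq:red} and Lemma~\ref{lem:window},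
\[
\Psi_\tau+K\mathcal N\ge-\eta\ell r-\eta\ell r\ge-4\eta\mathcal R .
\]
In both cases $\Psi_\tau+K\mathcal N+4\eta\mathcal R\ge0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Bea} Beauville, \emph{Conformal blocks, fusion rules and the Verlinde formula}.

\bibitem{Fak} Najmuddin Fakhruddin, \emph{Chern classes of conformal blocks}, Contemp. Math. 564; arXiv:0904.2918 (2009).

\end{thebibliography}
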